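\title{Small points in radical extensions with infinite tame and wild ramification}

\begin{abstract}
Let $p\neq q$ be primes, let $\Gamma$ be the group generated by $p$ and $q$, and let $L$ be the field obtained from $\mathbb{Q}$ by adjoining all roots of unity and all roots of $p$ and of $q$ of $p$-power and of $q$-power order. We prove that the Weil height is bounded below by a positive constant on the nonzero elements of $L$ outside the divisible hull of $\Gamma$. Higher ramification at $p$ and at $q$ shows that a point of small height is a radical times an element of a fixed field $F(\boldsymbol{\mu})$, with $F$ a number field and $\boldsymbol{\mu}$ the group of roots of unity; the estimates are not affected by the infinite tame ramification of $L$. The same proof works over any number field, for finitely many primes $\ell$ and finitely generated groups that satisfy a condition of Leopoldt type at $\ell$.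
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $h$ be the absolute logarithmic Weil height on $\overline{\mathbb{Q}}$, recalled in Section~\ref{sec:heights}, and let $\boldsymbol{\mu}\subset\overline{\mathbb{Q}}^{\times}$ be the group of all roots of unity. The height measures arithmetic complexity: it is $\log\max(|a|,|b|)$ on a fraction $a/b$ in lowest terms, it satisfies $h(\alpha^{n})=|n|h(\alpha)$, and it vanishes exactly on $\boldsymbol{\mu}\cup\{0\}$. A set $\mathcal{Y}\subset\overline{\mathbb{Q}}$ has the \emph{Bogomolov property}, or \emph{property~(B)}, if there is $c>0$ such that every $\alpha\in\mathcal{Y}$ satisfies $h(\alpha)=0$ or $h(\alpha)\ge c$.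

A number field has property (B), because it contains only finitely many elements of bounded height. The field $\mathbb{Q}(\boldsymbol{\mu})$ has infinite degree and still has property (B), by a theorem of Amoroso and Zannier \cite{AZ}. A field that contains roots of $p$ of unbounded order does not, since $h(p^{1/p^{k}})=p^{-k}\log p\to0$. These small points are of a very special kind. For a subgroup $\Gamma\subset\overline{\mathbb{Q}}^{\times}$ let
\[
\Gamma^{\mathrm{div}}=\{x\in\overline{\mathbb{Q}}^{\times}: x^{n}\in\Gamma\text{ for some integer }n\ge1\}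
\]
be its \emph{divisible hull}; it contains $\boldsymbol{\mu}$, and the points above lie in $\langle p\rangle^{\mathrm{div}}$. Smallness does not survive the simplest additive change: if $\theta>1$ is the real root of $X^{p^{k}}-p$, then $1+\theta$ is an algebraic integer with conjugates $1+\zeta\theta$, $\zeta^{p^{k}}=1$, and $|1+\zeta\theta|\ge3/2$ when $|\arg\zeta|\le\pi/3$, so that $\liminf_{k} h(1+\theta)\ge\frac13\log\frac32$. One is led to guess that in a field generated by roots of unity and radicals of $\Gamma$ the only small points are those of $\Gamma^{\mathrm{div}}$.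

For a rational number $a>0$ and a prime $\ell$, write $a^{1/\ell^{\infty}}$ for the set of all $\ell^{k}$-th roots of $a$, $k\ge1$. Let $p\ne q$ be primes and $\Gamma=\langle p,q\rangle\subset\mathbb{Q}^{\times}$. It is known that for every number field $K$ the set $K(\boldsymbol{\mu},q^{1/q^{\infty}},p^{1/p^{\infty}},q^{1/p^{\infty}})\setminus\Gamma^{\mathrm{div}}$ has property (B). The problem that we solve, taken from the paper of Conti, Del Corso, Plessis and Terracini \cite{CDPT}, is whether property (B) holds for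
\[
L\setminus\Gamma^{\mathrm{div}},\qquad L=\mathbb{Q}(\boldsymbol{\mu},p^{1/p^{\infty}},p^{1/q^{\infty}},q^{1/p^{\infty}},q^{1/q^{\infty}}).
\]
The fourth family $p^{1/q^{\infty}}$ changes the local picture. Without it, the roots of order prime to $p$ are roots of the $p$-adic units $1$ and $q$, and they generate extensions unramified at $p$. With it, the ramification index at $p$ is divisible by arbitrarily high powers of $p$ and of $q$, and the same holds at $q$: both ramified primes carry infinite wild and infinite tame ramification. The answer is nevertheless positive.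

\begin{theorem}\label{thm:main}
Let $p\neq q$ be primes, and let $\Gamma$ and $L$ be as above. There is $c>0$, depending on $p$ and $q$, such that $h(\alpha)\ge c$ for all $\alpha\in L^{\times}\setminus\Gamma^{\mathrm{div}}$. In particular, $L\setminus\Gamma^{\mathrm{div}}$ has property~(B).
\end{theorem}

The proof applies in a more general setting. For a subgroup $\Delta\subset\overline{\mathbb{Q}}^{\times}$ put $\Delta^{1/m}=\{x: x^{m}\in\Delta\}$ and $\Delta^{1/\ell^{\infty}}=\bigcup_{k}\Delta^{1/\ell^{k}}$. For a place $v\mid\ell$ of a number field $K$ let $\widehat{K_{v}^{\times}}=\varprojlim_{k}K_{v}^{\times}/(K_{v}^{\times})^{\ell^{k}}$ be the $\ell$-adic completion of $K_{v}^{\times}$, a $\mathbb{Z}_{\ell}$-module.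

\begin{theorem}\label{thm:general}
Let $K$ be a number field and $S$ a finite set of primes. For $\ell\in S$ let $\Gamma_{\ell}\subset K^{\times}$ be a finitely generated subgroup such that
\[
(\mathrm{H}_{\ell})\qquad \Gamma_{\ell}\otimes\mathbb{Z}_{\ell}\longrightarrow\prod_{v\mid\ell}\widehat{K_{v}^{\times}}\quad\text{has finite kernel.}
\]
Let $\Gamma$ be the group generated by all $\Gamma_{\ell}$, and let $L=K(\boldsymbol{\mu},\Gamma_{\ell}^{1/\ell^{\infty}}:\ell\in S)$. There is $c>0$ such that
\[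
h(\alpha\gamma)\ge c\qquad\text{for all }\alpha\in L^{\times}\setminus\Gamma^{\mathrm{div}}\text{ and }\gamma\in\Gamma^{\mathrm{div}}.
\]
In particular, $L\setminus\Gamma^{\mathrm{div}}$ has property~(B).
\end{theorem}

\begin{corollary}\label{cor:cases}
Let $K$ be a number field.
\begin{enumerate}
\item[(1)] The conclusion of Theorem~\ref{thm:general} holds for $S=\{p,q\}$ and $\Gamma_{p}=\Gamma_{q}=\langle p,q\rangle$.
\item[(2)] For $a\in K^{\times}$ and any finite set $S$ of primes, $K(\boldsymbol{\mu},a^{1/\ell^{\infty}}:\ell\in S)\setminus\langle a\rangle^{\mathrm{div}}$ has property~(B).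
\item[(3)] If $K/\mathbb{Q}$ is abelian, then for any finite set $S$ of primes, $K(\boldsymbol{\mu},(\mathcal{O}_{K}^{\times})^{1/\ell^{\infty}}:\ell\in S)\setminus(\mathcal{O}_{K}^{\times})^{\mathrm{div}}$ has property~(B).
\end{enumerate}
\end{corollary}

Theorem~\ref{thm:main} is part (1) with $K=\mathbb{Q}$ and $\gamma=1$. We prove Theorem~\ref{thm:general}, and we say along the way what simplifies for $K=\mathbb{Q}$.

Section~\ref{sec:example} carries out the whole argument by hand for the roots of $2$ of $2$-power order. Section~\ref{sec:H} rewrites $(\mathrm{H}_{\ell})$ with logarithms and proves the corollary. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:general} to one statement, Proposition~\ref{prop:key}: in a tower $(L_{n})$ that exhausts $L$ by adjoining $\ell$-power roots, a small point of $L_{n+1}$ is an eigenvector of the Galois group over $L_{n}$. Its proof needs an $\ell$-adic congruence that is uniform in $n$; this comes from ramification theory (Sections~\ref{sec:local} and~\ref{sec:inertia})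 and is turned into a height bound in Section~\ref{sec:key}.

\section{Heights}\label{sec:heights}

For a number field $F$ and a place $w$ of $F$, let $|\cdot|_{w}$ be the absolute value that extends the usual one on $\mathbb{Q}$ (so $|\ell|_{w}=\ell^{-1}$ if $w\mid\ell$), and let $d_{w}=[F_{w}:\mathbb{Q}_{w}]/[F:\mathbb{Q}]$ be the \emph{weight} of $w$, where $\mathbb{Q}_{w}$ is the completion of $\mathbb{Q}$ below $w$. The places of $F$ above a place $v$ of a subfield have total weight equal to the weight of $v$; in particular, those above a place of $\mathbb{Q}$ have total weight $1$. For $\alpha\in F$,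
\[
h(\alpha)=\sum_{w}d_{w}\log\max(1,|\alpha|_{w}),
\]
which does not depend on $F$. The product formula $\sum_{w}d_{w}\log|\alpha|_{w}=0$ for $\alpha\ne0$ gives
\begin{equation}\label{eq:2h}
2h(\alpha)=\sum_{w}d_{w}\,\bigl|\log|\alpha|_{w}\bigr|\qquad(\alpha\in F^{\times}).
\end{equation}
We use that $h(\alpha\beta)\le h(\alpha)+h(\beta)$, that $h(\alpha^{n})=|n|h(\alpha)$, that conjugates have the same height, and that $h(\alpha)=0$ only for $\alpha\in\boldsymbol{\mu}\cup\{0\}$ (Kronecker). For $g\in\overline{\mathbb{Q}}^{\times}$ and $x=m/N\in\mathbb{Q}$, the symbol $g^{x}$ denotes an $N$-th root of $g^{m}$; it is defined up to a factor in $\boldsymbol{\mu}$, and $h(g^{x})=|x|h(g)$. We write $\mu_{m}$ for the group of $m$-th roots of unity. The one deep input on heights is the following.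

\begin{theorem}[Amoroso--Zannier \cite{AZ}]\label{thm:AZ}
The maximal abelian extension of a number field $F$ has property~(B). In particular, so does $F(\boldsymbol{\mu})$.
\end{theorem}

Our lower bounds come from a simple principle: two distinct numbers that are $\ell$-adically close at a positive proportion of the places above $\ell$ cannot both be small.

\begin{lemma}\label{lem:product}
Let $x\ne y$ be nonzero elements of a number field $F$. Let $A>0$, and let $\mathcal{P}$ be a set of places of $F$ above a prime $\ell$, of total weight at least $\omega$, such that $|y/x-1|_{w}\le\ell^{-A}$ for $w\in\mathcal{P}$. Then $h(x)+h(y)\ge\omega A\log\ell-\log2$.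
\end{lemma}

\begin{proof}
At every place, $|y-x|_{w}\le\varepsilon_{w}\max(1,|x|_{w})\max(1,|y|_{w})$, where $\varepsilon_{w}=2$ for archimedean $w$, $\varepsilon_{w}=\ell^{-A}$ for $w\in\mathcal{P}$ (as $y-x=x(y/x-1)$), and $\varepsilon_{w}=1$ otherwise. The product formula for $y-x\neq0$ gives $0\le h(x)+h(y)+\log2-\omega A\log\ell$.
\end{proof}

\section{The method in the tower $\mathbb{Q}(2^{1/2^{n}})$}\label{sec:example}

Let $\theta_{n}=2^{1/2^{n}}>0$, $F_{n}=\mathbb{Q}(\theta_{n})$ and $F_{\infty}=\bigcup_{n}F_{n}$. We show that $F_{\infty}\setminus\langle2\rangle^{\mathrm{div}}$ has property (B). Since $X^{2^{n}}-2$ is Eisenstein at $2$, the field $F_{n}$ has degree $2^{n}$ and a single place above $2$, of weight $1$, with uniformizer $\theta_{n}$ and completed ring of integers $\mathbb{Z}_{2}[\theta_{n}]$. Let $\operatorname{ord}$ be the valuation at this place with $\operatorname{ord}(2)=1$. Fix $n$, put $\theta=\theta_{n+1}$, and let $\sigma\colon\theta\mapsto-\theta$ be the nontrivial automorphism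 of $F_{n+1}/F_{n}$.

\emph{A congruence that does not depend on $n$.} Write $x\in F_{n+1}^{\times}$ as $\theta^{m}f(\theta)$ with $f\in\mathbb{Z}_{2}[X]$ and $f(\theta)$ a unit. Since $f(-\theta)-f(\theta)$ is divisible by $2$, the quotient $z=\sigma x/x=(-1)^{m}f(-\theta)/f(\theta)$ satisfies $\operatorname{ord}(z-1)\ge1$.

\emph{Small points are eigenvectors.} Lemma~\ref{lem:product} with $A=1$ gives only $2h(x)\ge0$. Squaring improves the congruence: $z^{2}-1=(z-1)\bigl((z-1)+2\bigr)$ has $\operatorname{ord}\ge2$. The lemma applied to $x^{2}$ and $(\sigma x)^{2}$ with $A=2$ gives $4h(x)\ge\log2$, unless $(\sigma x)^{2}=x^{2}$. So $h(x)<\frac14\log2$ forces $\sigma x=\pm x$, that is, $x\in F_{n}$ or $x/\theta_{n+1}\in F_{n}$.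

\emph{Descent.} Dividing by $\theta_{n+1}$ raises the height by at most $2^{-n-1}\log2$, and $\sum_{n\ge3}2^{-n-1}=\frac18$. Hence an element $\alpha\in F_{\infty}^{\times}$ with $h(\alpha)<\frac18\log2$ can be moved down level by level to $F_{3}$ while the height stays below $\frac14\log2$. We obtain $\alpha=2^{s}\beta$ with $s\in\mathbb{Q}\cap[0,\frac18]$, $\beta\in F_{3}$ and $h(\beta)<\frac14\log2$.

\emph{Limit.} Suppose that $\alpha_{k}\notin\langle2\rangle^{\mathrm{div}}$ are nonzero with $h(\alpha_{k})\to0$, and write $\alpha_{k}=2^{s_{k}}\beta_{k}$. The number field $F_{3}$ has finitely many elements of bounded height, so along a subsequence $\beta_{k}=\beta$ is constant and $s_{k}\to s\in\mathbb{R}$. Formula \eqref{eq:2h}, applied to a power of $\alpha_{k}$ in $F_{3}$, gives in the limit $\log|\beta|_{w}+s\log|2|_{w}=0$ at all places $w$ of $F_{3}$. At the place above $2$ this says $s=-\operatorname{ord}(\beta)\in\mathbb{Q}$; then $h(2^{s}\beta)=0$, so $\beta$ and all $\alpha_{k}$ lie in $\langle2\rangle^{\mathrm{div}}$,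 a contradiction.

\emph{Tame ramification costs nothing.} Let $j$ be odd and replace $\theta_{n}$ by $2^{1/(j2^{n})}$. The ramification index at $2$ is multiplied by $j$, but the first step is unchanged: the new $\theta$ is again a uniformizer, $\sigma\theta/\theta-1=-2$, and $\operatorname{ord}(z-1)\ge1$ for every $j$. This is why the family $p^{1/q^{\infty}}$ does no harm at $p$.

Three things must be replaced in general. For a field such as $\mathbb{Q}(\boldsymbol{\mu},3^{1/2^{n}})$ no explicit uniformizer is at hand, and the congruence will come from the upper numbering of ramification groups. The field at the bottom of the descent contains $\boldsymbol{\mu}$, so finiteness is replaced by Theorem~\ref{thm:AZ}. Finally, the congruence at $\ell$ removes only roots of $\ell$-power order, so the descent has to be run once for each $\ell\in S$ without undoing the earlier runs.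

\section{The hypothesis $(\mathrm{H}_{\ell})$}\label{sec:H}

Let $K,S,\Gamma_{\ell},\Gamma,L$ be as in Theorem~\ref{thm:general}. Replacing $\Gamma_{\ell}$ by a free complement of its torsion subgroup changes neither $L$ nor $\Gamma^{\mathrm{div}}$, as both contain $\boldsymbol{\mu}$, and it does not affect $(\mathrm{H}_{\ell})$, as the torsion subgroup is finite. From now on each $\Gamma_{\ell}$ is free.

Let $v\mid\ell$ be a place of $K$, with ramification index $e_{v}$ and uniformizer $\pi\in K_{v}$. Let $\mathcal{K}_{v}$ be the completion of the maximal unramified extension of $K_{v}$, with ring of integers $\mathcal{O}$ and normalized valuation $\nu_{v}$; its residue field is $\overline{\mathbb{F}}_{\ell}$. Then $\mathcal{K}_{v}^{\times}$ is the product of $\pi^{\mathbb{Z}}$, the roots of unity of order prime to $\ell$, and $1+\pi\mathcal{O}$. Define the homomorphism $\log_{v}\colon\mathcal{K}_{v}^{\times}\to\mathcal{K}_{v}$ to be $0$ on the first two factors and $\log_{v}(1+z)=\sum_{n\ge1}(-1)^{n-1}z^{n}/n$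 on the third. Since $\nu_{v}(z^{n}/n)\ge n-e_{v}\log n/\log\ell$ is bounded below, there is $C_{v}$ with
\begin{equation}\label{eq:logbounded}
\log_{v}(\mathcal{K}_{v}^{\times})\subset\ell^{-C_{v}}\mathcal{O}.
\end{equation}
The kernel of $\log_{v}$ on $1+\pi\mathcal{O}$ consists of roots of unity, because $\log_{v}$ is injective on $1+\ell^{2}\mathcal{O}$ and every $1$-unit has an $\ell$-power in that group.

\begin{lemma}\label{lem:Hlog}
Let $g_{1},\dots,g_{r}$ be a basis of $\Gamma_{\ell}$. Then $(\mathrm{H}_{\ell})$ holds if and only if $s=0$ is the only $s\in\mathbb{Z}_{\ell}^{r}$ with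
\begin{equation}\label{eq:Hlog}
\sum_{i}s_{i}\,\nu_{v}(g_{i})=0\quad\text{and}\quad\sum_{i}s_{i}\log_{v}g_{i}=0\qquad\text{for all }v\mid\ell.
\end{equation}
\end{lemma}

\begin{proof}
The group $U_{v}$ of $1$-units of $K_{v}$ is a finitely generated $\mathbb{Z}_{\ell}$-module, so $\widehat{K_{v}^{\times}}\cong\mathbb{Z}_{\ell}\times U_{v}$. The map $(\nu_{v},\log_{v})$ extends to a $\mathbb{Z}_{\ell}$-linear map on $\widehat{K_{v}^{\times}}$ whose kernel, the torsion subgroup of $U_{v}$, is finite. Hence the kernel of the map in $(\mathrm{H}_{\ell})$ has finite index in the module $N$ of solutions of \eqref{eq:Hlog}. So $(\mathrm{H}_{\ell})$ holds if and only if $N$ is finite, and a finite submodule of $\mathbb{Z}_{\ell}^{r}$ is $0$.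
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:cases} from Theorem~\ref{thm:general}]
If $g\in K^{\times}$ has $\nu_{v}(g)=0$ and $\log_{v}g=0$, then $g$ is a root of unity by the description of the kernel of $\log_{v}$.

(1) Let $\{\ell,\ell'\}=\{p,q\}$ and take the basis $g_{1}=\ell$, $g_{2}=\ell'$. As $\nu_{v}(\ell)\neq0$ and $\nu_{v}(\ell')=0$, the first equation in \eqref{eq:Hlog} gives $s_{1}=0$. As $\ell'$ is not a root of unity, $\log_{v}\ell'\ne0$, and the second equation gives $s_{2}=0$.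

(2) Take $\Gamma_{\ell}=\langle a\rangle$. If $a\in\boldsymbol{\mu}$, then $\Gamma_{\ell}\otimes\mathbb{Z}_{\ell}$ is finite. Otherwise $\nu_{v}(a)\ne0$ or $\log_{v}a\ne0$, so \eqref{eq:Hlog} forces $s_{1}=0$.

(3) For $\Gamma_{\ell}=\mathcal{O}_{K}^{\times}$, the hypothesis $(\mathrm{H}_{\ell})$ is Leopoldt's conjecture for $K$ and $\ell$, proved for abelian fields by Brumer \cite{Brumer}.
\end{proof}

\section{Reduction to an eigenvector property}\label{sec:reduction}

\subsection{Coordinates on the Galois group}\label{subsec:coordinates}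
Fix $\ell\in S$ and a basis $g_{1},\dots,g_{r}$ of $\Gamma_{\ell}$. We put all generators of $L$ that have nothing to do with $\ell$ into the base field
\[
R=K\bigl(\boldsymbol{\mu}^{(\ell)},\ \Gamma_{\ell'}^{1/\ell'^{\infty}}:\ell'\in S\setminus\{\ell\}\bigr),
\]
where $\boldsymbol{\mu}^{(\ell)}$ is the group of roots of unity of order prime to $\ell$. Both $L$ and $R$ are Galois over $K$, so $E=\operatorname{Gal}(L/R)$ is normal in $\operatorname{Gal}(L/K)$. Fix compatible systems of primitive roots of unity $\zeta_{\ell^{k}}$ and of roots $g_{i}^{1/\ell^{k}}$, each term being the $\ell$-th power of the next. For $\sigma\in\operatorname{Gal}(L/K)$ define $\chi(\sigma)\in\mathbb{Z}_{\ell}^{\times}$ and $a(\sigma)\in\mathbb{Z}_{\ell}^{r}$ by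
\begin{equation}\label{eq:coordinates}
\sigma\zeta_{\ell^{k}}=\zeta_{\ell^{k}}^{\chi(\sigma)},\qquad\sigma\bigl(g_{i}^{1/\ell^{k}}\bigr)=\zeta_{\ell^{k}}^{a_{i}(\sigma)}g_{i}^{1/\ell^{k}}\qquad(k\ge1).
\end{equation}
Since $\sigma\tau(g_{i}^{1/\ell^{k}})=\zeta_{\ell^{k}}^{\chi(\sigma)a_{i}(\tau)+a_{i}(\sigma)}g_{i}^{1/\ell^{k}}$, the map $(\chi,a)$ is a homomorphism to the group $\Omega=\mathbb{Z}_{\ell}^{\times}\ltimes\mathbb{Z}_{\ell}^{r}$ with law
\[
(\chi,a)(\chi',a')=(\chi\chi',\,a+\chi a').
\]
It is injective on $E$, because $L$ is generated over $R$ by the roots in \eqref{eq:coordinates}, and we regard $E$ as a subgroup of $\Omega$. From $(\chi,b)^{-1}=(\chi^{-1},-\chi^{-1}b)$ we get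
\begin{equation}\label{eq:conj}
(\chi,b)\,(1,a)\,(\chi,b)^{-1}=(1,\chi a).
\end{equation}
For $m\ge n\ge1$ let $\Omega_{m,n}$ be the set of $(\chi,a)$ with $\chi\equiv1\bmod\ell^{m}$ and $a\equiv0\bmod\ell^{n}$. It is the kernel of the reduction $\Omega\to(\mathbb{Z}/\ell^{m})^{\times}\ltimes(\mathbb{Z}/\ell^{n})^{r}$, hence a normal subgroup.

Given an integer $t\ge0$, put for $n\geq1$
\[
L_{n}=R\bigl(\zeta_{\ell^{n+t}},\Gamma_{\ell}^{1/\ell^{n}}\bigr),\qquad Q_{n}=\operatorname{Gal}(L/L_{n})=E\cap\Omega_{n+t,n}.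
\]
The fields $L_{n}$ are Galois over $K$ and their union is $L$. The shift $t$ between roots of unity and radicals will be explained before Lemma~\ref{lem:lift}. The next statement generalizes the first two steps of Section~\ref{sec:example}.

\begin{proposition}\label{prop:key}
Let $\ell\in S$. There are integers $t\ge0$ and $n_{0}\ge\lambda\ge1$ and a real number $c_{0}>0$ such that, for all $n\ge n_{0}$, all $x\in L_{n+1}^{\times}$ with $h(x)<c_{0}$ and all $\sigma\in Q_{n}$, we have $(\sigma x/x)^{\ell^{\lambda}}=1$.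
\end{proposition}

The proof occupies Sections~\ref{sec:local}--\ref{sec:key}. In the rest of this section we assume Proposition~\ref{prop:key}, fix $t,n_{0},\lambda,c_{0}$ as in it, and deduce Theorem~\ref{thm:general}.

\subsection{Descent}
An eigenvector of $Q_{n}$ has an eigencharacter, and $Q_{n}/Q_{n+1}$ is so small that every such character is that of a radical.

\begin{lemma}\label{lem:step}
Let $H=\sum_{i}h(g_{i})$, $n\ge n_{0}$, and $x\in L_{n+1}^{\times}$ with $h(x)<c_{0}$. There are integers $0\le\rho,s_{1},\dots,s_{r}<\ell$ such that $\gamma=\zeta_{\ell^{n+t+1}}^{\rho}\prod_{i}g_{i}^{s_{i}/\ell^{n+1}}$ satisfies $x/\gamma\in L_{n}$. Moreover $h(\gamma)\le H\ell^{-n}$.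
\end{lemma}

\begin{proof}
For $\sigma\in Q_{n}$ put $z_{\sigma}=\sigma x/x$. By Proposition~\ref{prop:key} and $n\ge\lambda$ we have $z_{\sigma}\in\mu_{\ell^{\lambda}}\subset L_{n}$, so $Q_{n}$ fixes $z_{\sigma}$ and $\sigma\tau x=\sigma(z_{\tau}x)=z_{\tau}z_{\sigma}x$. Thus $z$ is a homomorphism, and it is trivial on $Q_{n+1}$. The map
\[
Q_{n}\to\mathbb{F}_{\ell}^{1+r},\qquad\sigma\mapsto\Bigl(\frac{\chi(\sigma)-1}{\ell^{n+t}},\frac{a_{1}(\sigma)}{\ell^{n}},\dots,\frac{a_{r}(\sigma)}{\ell^{n}}\Bigr)\bmod\ell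
\]
is a homomorphism, because $\chi\chi'-1=(\chi-1)+(\chi'-1)+(\chi-1)(\chi'-1)$ and $a+\chi a'=a+a'+(\chi-1)a'$ with $\chi-1\in\ell\mathbb{Z}_{\ell}$; its kernel is $Q_{n+1}$. So $Q_{n}/Q_{n+1}$ is a subspace of $\mathbb{F}_{\ell}^{1+r}$, the values $z_{\sigma}$ lie in $\mu_{\ell}$, and $z$ is $\zeta_{\ell}$ raised to a linear form on this subspace. Extend the form to $\mathbb{F}_{\ell}^{1+r}$ and let $\rho,s_{1},\dots,s_{r}\in[0,\ell)$ be its coefficients. By \eqref{eq:coordinates},
\[
\frac{\sigma\gamma}{\gamma}=\zeta_{\ell^{n+t+1}}^{\rho(\chi(\sigma)-1)}\prod_{i}\zeta_{\ell^{n+1}}^{s_{i}a_{i}(\sigma)}=\zeta_{\ell}^{\rho(\chi(\sigma)-1)/\ell^{n+t}+\sum_{i}s_{i}a_{i}(\sigma)/\ell^{n}}=z_{\sigma}\qquad(\sigma\in Q_{n}).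
\]
Hence $x/\gamma$ is fixed by $Q_{n}$ and lies in $L_{n}$. Finally $h(\gamma)\le\sum_{i}s_{i}\ell^{-n-1}h(g_{i})\le H\ell^{-n}$.
\end{proof}

Now let $\ell$ vary; we write $L_{n}^{(\ell)},H_{\ell},n_{0}(\ell),c_{0}(\ell)$ for the objects attached to $\ell$. Let $(g_{j})_{j\in\mathcal{J}}$ be the finite family obtained by putting together the chosen bases of all $\Gamma_{\ell}$, and let $\ell(j)$ be the prime to which $g_{j}$ belongs. The family generates $\Gamma$; in the setting of Theorem~\ref{thm:main} it is $(p,q,p,q)$. The descent at one prime divides only by radicals of that prime, and this is why it preserves what was gained at the others.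

\begin{proposition}\label{prop:decomp}
There are $\kappa>0$ and a number field $F\supset K$ such that every $\alpha\in L^{\times}$ with $h(\alpha)<\kappa$ can be written as $\alpha=\beta\prod_{j\in\mathcal{J}}g_{j}^{x_{j}}$ with $\beta\in F(\boldsymbol{\mu})^{\times}$ and $x_{j}\in\mathbb{Q}\cap[0,1]$.
\end{proposition}

\begin{proof}
If $S$ is empty, take $F=K$. Otherwise let $S=\{\ell_{1},\dots,\ell_{m}\}$ and $\kappa=\frac12\min_{\ell}c_{0}(\ell)$. Choose $C\ge\max_{\ell}n_{0}(\ell)$ with $\sum_{\ell\in S}\sum_{n\ge C}H_{\ell}\ell^{-n}<\kappa$, and put $F=K(\Gamma_{\ell}^{1/\ell^{C}}:\ell\in S)$, a number field.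

Put $y_{0}=\alpha$. For $i=1,\dots,m$ in turn, choose $N>C$ with $y_{i-1}\in L_{N}^{(\ell_{i})}$ and apply Lemma~\ref{lem:step} for $\ell_{i}$ with $n=N-1,N-2,\dots,C$, each time to the quotient $x/\gamma$ produced by the previous step. Each pair $(\ell,n)$ is used at most once, so all heights stay below $2\kappa\le c_{0}(\ell_{i})$ and the lemma applies at every step. We obtain $y_{i}=y_{i-1}/\gamma_{i}\in L_{C}^{(\ell_{i})}$, where $\gamma_{i}$ is a root of unity times a product of powers of the basis elements of $\Gamma_{\ell_{i}}$, with exponents in $\mathbb{Z}[1/\ell_{i}]$ between $0$ and $\sum_{n\ge C}(\ell_{i}-1)\ell_{i}^{-n-1}\le1$. As $\alpha=y_{m}\gamma_{1}\cdots\gamma_{m}$, it remains to show that $y_{m}\in F(\boldsymbol{\mu})$; the roots of unity are then absorbed into $\beta$.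

By Kummer theory, $K(\boldsymbol{\mu},\Gamma_{\ell}^{1/\ell^{\infty}})$ is an abelian pro-$\ell$ extension of $K(\boldsymbol{\mu})$, and $L$ is the compositum of these fields. So $\operatorname{Gal}(L/K(\boldsymbol{\mu}))$ is abelian and is the product of its pro-$\ell$ Sylow subgroups $A_{\ell}$, $\ell\in S$. The group $A_{\ell}$ fixes $\Gamma_{\ell'}^{1/\ell'^{\infty}}$ for $\ell'\ne\ell$, since a pro-$\ell$ group has trivial image in a pro-$\ell'$ group. Let $A_{\ell}'\subset A_{\ell}$ be the subgroup fixing $\Gamma_{\ell}^{1/\ell^{C}}$. An element $(\sigma_{\ell})_{\ell}$ of $\prod_{\ell}A_{\ell}$ acts on $\Gamma_{\ell}^{1/\ell^{C}}$ as $\sigma_{\ell}$, so $\prod_{\ell}A_{\ell}'=\operatorname{Gal}(L/F(\boldsymbol{\mu}))$. Now $A_{\ell_{i}}'$ fixes all generators of $L_{C}^{(\ell_{i})}$, hence $y_{i}$, and it fixes $\gamma_{i+1},\dots,\gamma_{m}$. So it fixes $y_{m}=y_{i}/(\gamma_{i+1}\cdots\gamma_{m})$. This holds for every $i$, and therefore $y_{m}\in F(\boldsymbol{\mu})$.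
\end{proof}

\subsection{The limit argument}
The element $\beta$ just constructed has height below $2\kappa$, but Theorem~\ref{thm:AZ} says nothing about it: the constant for $F(\boldsymbol{\mu})$ may be smaller than $2\kappa$, and decreasing $\kappa$ enlarges $F$. Indeed $\beta$ need not be a root of unity; for $\alpha=g_{1}^{-1/\ell^{N}}$ the choice $s_{1}=\ell-1$ at each step leads to $\beta=g_{1}^{-1/\ell^{C}}$. The way out is to compare two small points: the exponents lie in a compact set, so the quotient of the two $\beta$'s can be made arbitrarily small inside the fixed field $F(\boldsymbol{\mu})$.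

\begin{lemma}\label{lem:endgame}
Let $F$ be a number field and $(g_{j})_{j\in\mathcal{J}}$ a finite family in $F^{\times}$ generating a group $\Gamma$. Let $\alpha_{n}=\beta_{n}\prod_{j}g_{j}^{x_{n,j}}$ with $\beta_{n}\in F(\boldsymbol{\mu})^{\times}$ and $x_{n,j}\in\mathbb{Q}\cap[0,1]$, and suppose that $h(\alpha_{n})\to0$. Then $\alpha_{n}\in\Gamma^{\mathrm{div}}$ for infinitely many $n$.
\end{lemma}

\begin{proof}
Pass to a subsequence along which $x_{n,j}\to x_{j}\in\mathbb{R}$ for all $j$. Then
\[
h(\beta_{n}/\beta_{m})\le h(\alpha_{n})+h(\alpha_{m})+\sum_{j}|x_{n,j}-x_{m,j}|\,h(g_{j})\longrightarrow0\qquad(n,m\to\infty).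
\]
By Theorem~\ref{thm:AZ} there is $m$ such that $\beta_{n}/\beta_{m}$ has height $0$, hence lies in $\boldsymbol{\mu}$, for all $n\ge m$. Put $\beta=\beta_{m}$ and $F'=F(\beta)$. For $n\ge m$ there is $D\geq1$ with $Dx_{n,j}\in\mathbb{Z}$ and $\alpha_{n}^{D}=\beta^{D}\prod_{j}g_{j}^{Dx_{n,j}}\in F'$, and \eqref{eq:2h} divided by $D$ reads
\[
2h(\alpha_{n})=\sum_{w}d_{w}\Bigl|\log|\beta|_{w}+\sum_{j}x_{n,j}\log|g_{j}|_{w}\Bigr|,
\]
the sum being over the places of $F'$. Letting $n\to\infty$ in each term gives $\log|\beta|_{w}=-\sum_{j}x_{j}\log|g_{j}|_{w}$ for all $w$.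

The $x_{j}$ are real, and we must pass to rational exponents. Let $\Sigma$ be a finite set of places of $F'$, containing the archimedean ones, such that $\beta$ and the $g_{j}$ lie in the group $U$ of $\Sigma$-units. By Dirichlet's theorem, $U$ is finitely generated and $u\mapsto(\log|u|_{w})_{w\in\Sigma}$ induces an injection $U\otimes\mathbb{R}\to\mathbb{R}^{\Sigma}$. So the class of $\beta$ in $V=U\otimes\mathbb{Q}$ lies in $W\otimes\mathbb{R}$, where $W=\Gamma\otimes\mathbb{Q}\subset V$. Since $V/W$ injects into $(V/W)\otimes\mathbb{R}$, the class lies in $W$. Thus a power of $\beta$ lies in $\Gamma$, so $\beta\in\Gamma^{\mathrm{div}}$ and $\alpha_{n}\in\Gamma^{\mathrm{div}}$ for $n\ge m$.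
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}, assuming Proposition~\ref{prop:key}]
If there were $\alpha_{n}\in L^{\times}\setminus\Gamma^{\mathrm{div}}$ with $h(\alpha_{n})\to0$, Proposition~\ref{prop:decomp} would apply to all large $n$ and Lemma~\ref{lem:endgame} would give a contradiction. So there is $c'>0$ with $h\ge c'$ on $L^{\times}\setminus\Gamma^{\mathrm{div}}$.

Let $\alpha\in L^{\times}\setminus\Gamma^{\mathrm{div}}$ and $\gamma\in\Gamma^{\mathrm{div}}$. The element $\gamma$ need not lie in $L$, but it can be approximated in height by elements of $L$. Write $\gamma=\xi\prod_{j}g_{j}^{y_{j}}$ with $\xi\in\boldsymbol{\mu}$ and $y_{j}\in\mathbb{Q}$. As $\mathbb{Z}[1/\ell(j)]$ is dense in $\mathbb{R}$, there are $y_{j}'\in\mathbb{Z}[1/\ell(j)]$ with $\sum_{j}|y_{j}-y_{j}'|h(g_{j})\le c'/2$. Then $\gamma'=\prod_{j}g_{j}^{y_{j}'}$ lies in $L\cap\Gamma^{\mathrm{div}}$ and $h(\gamma'/\gamma)\le c'/2$. Since $\alpha\gamma'\in L^{\times}\setminus\Gamma^{\mathrm{div}}$, we get $h(\alpha\gamma)\ge h(\alpha\gamma')-h(\gamma'/\gamma)\ge c'/2$.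 Take $c=c'/2$. Property (B) follows from the case $\gamma=1$ and $h(0)=0$.
\end{proof}

\section{Three lemmas on ramification}\label{sec:local}

\subsection{Ramification groups}
Let $\mathcal{K}$ be a complete discretely valued field of characteristic $0$ with algebraically closed residue field of characteristic $\ell$. Let $\nu$ be its normalized valuation, extended to $\overline{\mathcal{K}}$, and put $e=\nu(\ell)$ and $\operatorname{ord}=\nu/e$. We recall the theory of \cite[Ch.~IV]{Serre}. A finite Galois extension $M/\mathcal{K}$ with group $G$ is totally ramified, so its normalized valuation is $\nu_{M}=|G|\nu$, and $\mathcal{O}_{M}=\mathcal{O}_{\mathcal{K}}[y]$ for any uniformizer $y$ of $M$. Put $i_{G}(s)=\nu_{M}(sy-y)$ for $s\in G$. For an integer $i\ge0$, the \emph{lower} ramification group $G_{i}=\{s:i_{G}(s)\ge i+1\}$ is the normal subgroup of elements acting trivially on $\mathcal{O}_{M}/(y^{i+1})$; here $G_{0}=G$. For real $b\ge0$ let $G_{b}=G_{\lceil b\rceil}$ and $\varphi_{G}(b)=\int_{0}^{b}|G_{x}|/|G|\,dx$.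 This is an increasing piecewise linear bijection of $[0,\infty)$; let $\psi_{G}$ be its inverse. The \emph{upper} ramification groups are $G^{u}=G_{\psi_{G}(u)}$. Both filtrations are decreasing.
\begin{enumerate}
\item[(R1)] For an integer $b\ge0$, $\varphi_{G}(b)+1=\frac1{|G|}\sum_{i=0}^{b}|G_{i}|=\frac{1}{|G|}\sum_{s\in G}\min(i_{G}(s),b+1)$.
\item[(R2)] $\psi_{G}(u)=\int_{0}^{u}[G:G^{w}]\,dw$.
\item[(R3)] For a subgroup $H=\operatorname{Gal}(M/\mathcal{K}')$ of $G$, $H_{b}=H\cap G_{b}$.
\item[(R4)] (Herbrand) For a normal subgroup $H$, the image of $G^{u}$ in $G/H$ is $(G/H)^{u}$.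
\item[(R5)] $G_{1}$ is an $\ell$-group; hence so is $G^{u}$ for $u>0$.
\end{enumerate}
For an infinite Galois extension with group $\mathcal{D}$, let $\mathcal{D}^{u}$ be the set of elements whose image in every finite quotient $G$ lies in $G^{u}$. It is a closed normal subgroup, and by (R4) and compactness it maps onto $G^{u}$ for every finite quotient $G$.

\subsection{The congruence, with tame ramification allowed}
Let $\pi$ be a uniformizer of $\mathcal{K}$. For $j$ prime to $\ell$, Hensel's lemma shows that $\mu_{j}\subset\mathcal{K}$ and that units of $\mathcal{K}$ are $j$-th powers. So $T_{j}=\mathcal{K}(\pi^{1/j})$ is cyclic of degree $j$ over $\mathcal{K}$, and the field $T=\bigcup_{\ell\nmid j}T_{j}$ contains all $j$-th roots of all elements of $\mathcal{K}^{\times}$ for $\ell\nmid j$. The next lemma bounds how much an element of $G^{u}$ moves the elements of $TM$. The bound depends on $M$ alone, although $TM$ has infinite ramification index over $M$.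

\begin{lemma}\label{lem:tame}
Let $M/\mathcal{K}$ be finite Galois with group $G$, let $u>0$ and $g\in G^{u}$. Then $g$ extends uniquely to $\tilde{g}\in\operatorname{Gal}(TM/T)$, and for all $x\in(TM)^{\times}$,
\[
\operatorname{ord}\Bigl(\frac{\tilde{g}x}{x}-1\Bigr)\ge\frac1e\int_{0}^{u}\frac{dw}{|G^{w}|}.
\]
\end{lemma}

\begin{proof}
The field $M\cap T$ lies in some $T_{j}$, so it is Galois over $\mathcal{K}$ of degree prime to $\ell$. By (R5), $g$ has $\ell$-power order, so it is trivial on $M\cap T$; as $\operatorname{Gal}(TM/T)\cong\operatorname{Gal}(M/M\cap T)$, it extends uniquely.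

Let $x\in W=T_{j}M$ and $\hat{G}=\operatorname{Gal}(W/\mathcal{K})$. For $w>0$ the map $\hat{G}^{w}\to G^{w}$ is onto by (R4). Its kernel is the intersection of the $\ell$-group $\hat{G}^{w}$ with $\operatorname{Gal}(W/M)$, whose order divides $j$; so the kernel is trivial and $|\hat{G}^{w}|=|G^{w}|$. Let $s\in\hat{G}^{u}$ be the element above $g$. It has $\ell$-power order, so it fixes $T_{j}$, and therefore $s=\tilde{g}|_{W}$. Put $i=\lceil\psi_{\hat{G}}(u)\rceil$, so that $s\in\hat{G}_{i}$. Write $x=\varpi^{m}x_{0}$ with $\varpi$ a uniformizer of $W$ and $x_{0}$ a unit. Both $s\varpi-\varpi$ and $sx_{0}-x_{0}$ are divisible by $\varpi^{i+1}$, so $s\varpi/\varpi$ and $sx_{0}/x_{0}$ lie in the group $1+\varpi^{i}\mathcal{O}_{W}$, and so does $sx/x$. By (R2), $i\ge|\hat{G}|\int_{0}^{u}dw/|G^{w}|$. Dividing by $\nu_{W}(\ell)=e|\hat{G}|$ gives the bound.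
\end{proof}

The factor $|\hat{G}|$, which grows with $j$, cancels; this uses $|\hat{G}^{w}|=|G^{w}|$, and hence that $j$ is prime to $\ell$. To draw from the lemma a bound that is uniform in a tower, we need two opposite facts: the automorphisms of interest lie in $G^{u}$ for some $u$, and $|G^{w}|$ is bounded for $w$ in an interval of fixed length below $u$. The next lemma serves the second purpose and the one after it the first.

\subsection{An upper bound for the last jump}

\begin{lemma}\label{lem:upper}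
Let $\pi$ be any uniformizer of $\mathcal{K}$, $N\ge1$, $M=\mathcal{K}(\zeta_{\ell^{N}},\pi^{1/\ell^{N}})$ and $G=\operatorname{Gal}(M/\mathcal{K})$. Then $G^{u}=1$ for $u>e\bigl(N+\frac1{\ell-1}\bigr)$.
\end{lemma}

\begin{proof}
We know no uniformizer of $M$, but we know one of the subfield $\mathcal{K}'=\mathcal{K}(x)$, where $x$ is any root of the Eisenstein polynomial $X^{\ell^{N}}-\pi$; thus $\mathcal{O}_{\mathcal{K}'}=\mathcal{O}_{\mathcal{K}}[x]$. Let $H=\operatorname{Gal}(M/\mathcal{K}')$ and let $y$ be a uniformizer of $M$. We first show that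
\begin{equation}\label{eq:coset}
\sum_{\tau\in H}i_{G}(s\tau)=\nu_{M}(sx-x)\qquad(s\in G\setminus H).
\end{equation}
Let $f=\prod_{\tau\in H}(X-\tau y)\in\mathcal{O}_{\mathcal{K}'}[X]$ be the minimal polynomial of $y$ over $\mathcal{K}'$, and let $sf$ be obtained by applying $s$ to the coefficients. The left side of \eqref{eq:coset} is the valuation of $(sf)(y)=\prod_{\tau}(y-s\tau y)$. The coefficients of $f$ are polynomials in $x$ over $\mathcal{O}_{\mathcal{K}}$, so those of $sf-f$ are divisible by $sx-x$; hence $sx-x$ divides $(sf-f)(y)=(sf)(y)$. Conversely, write $x=P(y)$ with $P\in\mathcal{O}_{\mathcal{K}}[X]$. Then $P(X)-x$ vanishes at $y$, so $P(X)-x=fk$ with $k\in\mathcal{O}_{\mathcal{K}'}[X]$. Applying $s$ and evaluating at $y$ gives $x-sx=(sf)(y)\,(sk)(y)$. This proves \eqref{eq:coset}.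

Suppose that $b\ge0$ is an integer and that some $s_{0}\in G_{b}$ does not fix $x$. We bound the sum in (R1) coset by coset. A coset $sH\neq H$ contributes at most $|G|\,\nu(sx-x)$ by \eqref{eq:coset}. For $H$ itself, $s_{0}\tau y-y=s_{0}(\tau y-y)+(s_{0}y-y)$ and $i_{G}(s_{0})\ge b+1$ give $i_{G}(s_{0}\tau)\ge\min(i_{G}(\tau),b+1)$, so $H$ contributes at most $\sum_{\tau}i_{G}(s_{0}\tau)=|G|\,\nu(s_{0}x-x)$. The cosets $sH\ne H$ correspond to the conjugates $\zeta x$ with $1\ne\zeta\in\mu_{\ell^{N}}$. For $1\le j\le N$ there are $\ell^{j-1}(\ell-1)$ roots $\zeta$ of order $\ell^{j}$, and for them $\nu(\zeta x-x)=\frac{e}{\ell^{j-1}(\ell-1)}+\ell^{-N}$, which is largest for $j=1$. Therefore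
\[
\varphi_{G}(b)+1\le\Bigl(eN+\frac{\ell^{N}-1}{\ell^{N}}\Bigr)+\Bigl(\frac{e}{\ell-1}+\ell^{-N}\Bigr)=e\Bigl(N+\frac1{\ell-1}\Bigr)+1.
\]
If $G^{u}$ does not fix $x$, take $b=\lceil\psi_{G}(u)\rceil$; then $u\le\varphi_{G}(b)\le e(N+\frac1{\ell-1})$. So for larger $u$ the group $G^{u}$ fixes every root $x$, and the roots generate $M$.
\end{proof}

\begin{remark}\label{rem:sharp}
Let $N=1$ and $\zeta_{\ell}\in\mathcal{K}$. Then $|G|=\ell$, the root $x$ is a uniformizer of $M$, and $i_{G}(s)=\frac{e\ell}{\ell-1}+1$ for $s\ne1$. Hence $G^{u}=G$ exactly for $u\le\frac{e\ell}{\ell-1}=e(1+\frac1{\ell-1})$, and Lemma~\ref{lem:upper} is sharp. For $\ell=2$ the bound of Lemma~\ref{lem:tame} at $u=2e$ is $\frac1e\cdot\frac{2e}{2}=1$, the value found by hand in Section~\ref{sec:example}.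
\end{remark}

\subsection{The cyclotomic tower}
Let $\mathcal{K}_{0}$ be the completion of the maximal unramified extension of $\mathbb{Q}_{\ell}$. We view Galois groups of fields generated by $\zeta_{\ell^{n}}$ as subgroups of $(\mathbb{Z}/\ell^{n})^{\times}$ through $\chi$.

\begin{lemma}\label{lem:cyc}
Let $\mathcal{K}/\mathcal{K}_{0}$ be finite, of degree $e$. There is an integer $w_{0}\ge0$, depending only on $\mathcal{K}$ and equal to $0$ if $e=1$, such that for all $k,n\ge1$ the group $\operatorname{Gal}(\mathcal{K}(\zeta_{\ell^{n}})/\mathcal{K})^{ek}$ contains the image of $1+\ell^{k+w_{0}}\mathbb{Z}_{\ell}$ in $(\mathbb{Z}/\ell^{n})^{\times}$.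
\end{lemma}

\begin{proof}
\emph{The case $\mathcal{K}=\mathcal{K}_{0}$} (compare \cite[Ch.~IV, \S4, Prop.~17, 18]{Serre}). Let $\zeta=\zeta_{\ell^{n}}$. The element $\zeta-1$ is a root of an Eisenstein polynomial of degree $\ell^{n-1}(\ell-1)$, so $G=(\mathbb{Z}/\ell^{n})^{\times}$ and $\zeta-1$ is a uniformizer. If $a\in G$ has $j=\operatorname{ord}(a-1)<n$, then $\zeta^{a-1}$ has order $\ell^{n-j}$ and $i_{G}(a)=\ell^{n-1}(\ell-1)\operatorname{ord}(\zeta^{a-1}-1)=\ell^{j}$. So for $1\le m\le n$ and $\ell^{m-1}\le i\le\ell^{m}-1$ we have $G_{i}=\{a\equiv1\bmod\ell^{m}\}$, of index $\ell^{m-1}(\ell-1)$, which is also the number of such $i$. Each block of indices thus adds $1$ to $\varphi_{G}$, so $\varphi_{G}(\ell^{m}-1)=m$ and $G^{m}=\{a\equiv1\bmod\ell^{m}\}$. For $m\geq n$ we get $G^{m}=1$. Hence $G^{m}$ is the image of $1+\ell^{m}\mathbb{Z}_{\ell}$ for all $m\ge1$.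

\emph{The general case.} Let $\tilde{\mathcal{K}}$ be the Galois closure of $\mathcal{K}/\mathcal{K}_{0}$ and let $w_{0}\ge0$ be the least integer with $\operatorname{Gal}(\tilde{\mathcal{K}}/\mathcal{K}_{0})^{w_{0}}=1$. Let $W=\tilde{\mathcal{K}}(\zeta_{\ell^{n}})$, $P=\operatorname{Gal}(W/\mathcal{K}_{0})$ and $H=\operatorname{Gal}(W/\mathcal{K})$, of index $e$ in $P$. By (R4), $P^{w}$ fixes $\tilde{\mathcal{K}}$ for $w\ge w_{0}$, so $P^{w}\subset H$. Put $\vartheta=\varphi_{P}\circ\psi_{H}$. By (R3), $H^{u}=H\cap P^{\vartheta(u)}$. Outside a discrete set, the definition of $\varphi_{P}$ and (R2) give $\vartheta'(u)=\frac{|P^{\vartheta(u)}|}{|P|}\cdot\frac{|H|}{|H^{u}|}$, and this is $1/e$ as soon as $\vartheta(u)\ge w_{0}$, because then $H^{u}=P^{\vartheta(u)}$. Since $\vartheta$ is continuous and increasing with $\vartheta(0)=0$, we get $\vartheta(u)\le w_{0}+u/e$, and so $H^{ek}\supset P^{k+w_{0}}$. By (R4) and the first case, $\chi(P^{k+w_{0}})$ is the image of $1+\ell^{k+w_{0}}\mathbb{Z}_{\ell}$,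 and by (R4) again $\chi(H^{ek})=\operatorname{Gal}(\mathcal{K}(\zeta_{\ell^{n}})/\mathcal{K})^{ek}$.
\end{proof}

\section{The inertia groups inside $\Omega$}\label{sec:inertia}

Fix $\ell\in S$ and keep the notation of Section~\ref{subsec:coordinates}. Let $v\mid\ell$ be a place of $K$. The field $\mathcal{K}_{v}$ of Section~\ref{sec:H} equals $K_{v}\mathcal{K}_{0}$ and has degree $e_{v}$ over $\mathcal{K}_{0}$, so Section~\ref{sec:local} applies to it. Fix a $K$-embedding $\overline{\mathbb{Q}}\subset\overline{\mathcal{K}_{v}}$, and let $\operatorname{ord}_{v}$ be the valuation $\operatorname{ord}$ of $\overline{\mathcal{K}_{v}}$. Put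
\[
M_{v}=\mathcal{K}_{v}\bigl(\zeta_{\ell^{k}},\Gamma_{\ell}^{1/\ell^{k}}:k\ge1\bigr),\qquad\mathcal{D}_{v}=\operatorname{Gal}(M_{v}/\mathcal{K}_{v}).
\]
The formulas \eqref{eq:coordinates} identify $\mathcal{D}_{v}$ with a closed subgroup of $\Omega$. Let $I_{v}=\{a\in\mathbb{Z}_{\ell}^{r}:(1,a)\in\mathcal{D}_{v}\}$; it is a closed subgroup, hence a $\mathbb{Z}_{\ell}$-submodule. We identify $a$ with $(1,a)$, so that $I_{v}$ is the kernel of $\chi$ on $\mathcal{D}_{v}$.

The generators of $R$ over $K$ are roots of order prime to $\ell$ of elements of $K^{\times}$, so $R$ lies in the field $T$ attached to $\mathcal{K}_{v}$, and $L\subset TM_{v}$. Let $u>0$ and $g\in\mathcal{D}_{v}^{u}$. The extensions given by Lemma~\ref{lem:tame} at finite level are compatible by uniqueness and define $\tilde{g}\in\operatorname{Gal}(TM_{v}/T)$. It preserves $L$, which is normal over $K$, it fixes $R$, and it has the same coordinates as $g$. Therefore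
\begin{equation}\label{eq:DinE}
\mathcal{D}_{v}^{u}\subset E\quad\text{inside }\Omega\qquad(u>0),
\end{equation}
and $g$ acts on $L$ as $\tilde{g}$.

\subsection{The upper filtration and the congruence filtration}
Let $c_{1}$ be the maximum over $v\mid\ell$ of the integers $w_{0}$ of Lemma~\ref{lem:cyc} for $\mathcal{K}_{v}$; for $K=\mathbb{Q}$ we have $e_{v}=1$ and $c_{1}=0$.

\begin{lemma}\label{lem:inertia}
Let $v\mid\ell$, $e=e_{v}$, and let $N,k\ge1$ be integers.
\begin{enumerate}
\item[(i)] $\mathcal{D}_{v}^{e(N+2)}\subset\Omega_{N,N}$.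
\item[(ii)] $\chi(\mathcal{D}_{v}^{ek})\supset1+\ell^{k+c_{1}}\mathbb{Z}_{\ell}$.
\item[(iii)] $\ell^{k+c_{1}}I_{v}\subset\mathcal{D}_{v}^{ek}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Lemma~\ref{lem:upper} treats roots of uniformizers only, but every element is a product of powers of uniformizers: write $g_{i}=\pi^{m_{i}-1}\cdot u_{i}\pi$ with $u_{i}$ a unit. Let $W$ be the compositum of the fields of Lemma~\ref{lem:upper} for the uniformizers $\pi,u_{1}\pi,\dots,u_{r}\pi$. It contains $M=\mathcal{K}_{v}(\zeta_{\ell^{N}},\Gamma_{\ell}^{1/\ell^{N}})$. As $u=e(N+2)>e(N+\frac1{\ell-1})$, the group $\operatorname{Gal}(W/\mathcal{K}_{v})^{u}$ acts trivially on each of these fields by (R4), so it is trivial. By (R4) again $\operatorname{Gal}(M/\mathcal{K}_{v})^{u}=1$, so $\mathcal{D}_{v}^{u}$ fixes $M$.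

(ii) Let $\chi_{0}\in1+\ell^{k+c_{1}}\mathbb{Z}_{\ell}$. By Lemma~\ref{lem:cyc}, for each $n$ some element of $\chi(\mathcal{D}_{v}^{ek})$ is congruent to $\chi_{0}$ modulo $\ell^{n}$. Since $\chi(\mathcal{D}_{v}^{ek})$ is compact, it contains $\chi_{0}$.

(iii) We have no direct access to the ramification of the Kummer part, but commutators transfer (ii) to it. Take $g\in\mathcal{D}_{v}^{ek}$ with $\chi(g)=1+\ell^{k+c_{1}}$ and let $a\in I_{v}$. By \eqref{eq:conj}, $g(1,a)g^{-1}(1,a)^{-1}=(1,\ell^{k+c_{1}}a)$. The left side is $g$ times a conjugate of $g^{-1}$ in $\mathcal{D}_{v}$, so it lies in the normal subgroup $\mathcal{D}_{v}^{ek}$.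
\end{proof}

\subsection{The Kummer part}
Part (iii) is useful only if the modules $I_{v}$ are large. A linear form that kills $I_{v}$ corresponds to radicals that already lie in the local cyclotomic tower, and the following identity describes the action on them. Let $s\in\mathbb{Z}_{\ell}^{r}$ satisfy $s\cdot a=\sum_{i}s_{i}a_{i}=0$ for all $a\in I_{v}$, and put $f_{s}(g)=s\cdot a(g)$ for $g\in\mathcal{D}_{v}$. The group law gives $f_{s}(gg')=f_{s}(g)+\chi(g)f_{s}(g')$, so $f_{s}$ depends only on the class in $\mathcal{D}_{v}/I_{v}\cong\chi(\mathcal{D}_{v})$, which is abelian. Writing out $f_{s}(gg_{0})=f_{s}(g_{0}g)$ we obtain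
\begin{equation}\label{eq:cocycle}
(\chi(g_{0})-1)\,f_{s}(g)=(\chi(g)-1)\,f_{s}(g_{0})\qquad(g,g_{0}\in\mathcal{D}_{v}).
\end{equation}
The next lemma is the only place where $(\mathrm{H}_{\ell})$ is used.

\begin{lemma}\label{lem:open}
There is $d\ge0$ with $\sum_{v\mid\ell}I_{v}\supset\ell^{d}\mathbb{Z}_{\ell}^{r}$.
\end{lemma}

\begin{proof}
Otherwise the submodule $\sum_{v}I_{v}$ has rank less than $r$, and some $s\ne0$ kills all $I_{v}$. We show that $s$ satisfies \eqref{eq:Hlog}, which contradicts $(\mathrm{H}_{\ell})$ by Lemma~\ref{lem:Hlog}. Fix $v$, and use Lemma~\ref{lem:inertia}(ii) to choose $g_{0}\in\mathcal{D}_{v}$ with $\chi(g_{0})=1+m$, where $m=\ell^{1+c_{1}}$. For $k\ge1$ take integers $s_{i,k}\equiv s_{i}\bmod\ell^{k}$ and put $y=\prod_{i}(g_{i}^{1/\ell^{k}})^{s_{i,k}}$, so that $gy=\zeta_{\ell^{k}}^{f_{s}(g)}y$ for $g\in\mathcal{D}_{v}$. Let $\tilde{y}=y^{m}\zeta_{\ell^{k}}^{-f_{s}(g_{0})}$. By \eqref{eq:cocycle},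
\[
g\tilde{y}=y^{m}\zeta_{\ell^{k}}^{mf_{s}(g)-\chi(g)f_{s}(g_{0})}=y^{m}\zeta_{\ell^{k}}^{-f_{s}(g_{0})}=\tilde{y}\qquad(g\in\mathcal{D}_{v}).
\]
So $\tilde{y}\in\mathcal{K}_{v}^{\times}$ and $\prod_{i}g_{i}^{ms_{i,k}}=\tilde{y}^{\,\ell^{k}}$. Applying $\nu_{v}$ and $\log_{v}$, and using \eqref{eq:logbounded}, we get $m\sum_{i}s_{i,k}\nu_{v}(g_{i})\in\ell^{k}\mathbb{Z}$ and $m\sum_{i}s_{i,k}\log_{v}g_{i}\in\ell^{k-C_{v}}\mathcal{O}$. Letting $k\to\infty$ gives \eqref{eq:Hlog} at $v$.
\end{proof}

Without $(\mathrm{H}_{\ell})$ we could not exclude a form $s\neq0$ that kills every $I_{v}$; the groups $I_{v}$ would then fix the radicals $y$ above, and no congruence for the automorphisms $(1,a)$ that move them would follow.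

\subsection{The cyclotomic part}
Fix one place $v_{1}\mid\ell$. We want to realize a given value of $\chi$ by an element of $\mathcal{D}_{v_{1}}$ that lies deep in the upper filtration and also fixes $\Gamma_{\ell}^{1/\ell^{n}}$. The coordinates along $I_{v_{1}}$ can be corrected with Lemma~\ref{lem:inertia}(iii). The others cannot: by \eqref{eq:cocycle} they are determined by $\chi$, as $f_{s}(g)=(\chi(g)-1)f_{s}(g_{0})/(\chi(g_{0})-1)$. The denominator is the reason for the shift $t$. We set
\[
t=c_{1}+1.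
\]
Let $I^{\mathrm{sat}}=(I_{v_{1}}\otimes\mathbb{Q}_{\ell})\cap\mathbb{Z}_{\ell}^{r}$. The quotient $\mathbb{Z}_{\ell}^{r}/I^{\mathrm{sat}}$ is torsion-free, so $\mathbb{Z}_{\ell}^{r}=I^{\mathrm{sat}}\oplus J$ for some submodule $J$; and $\ell^{d'}I^{\mathrm{sat}}\subset I_{v_{1}}$ for some $d'\geq0$. (If $v_{1}$ is the only place above $\ell$, then $J=0$ by Lemma~\ref{lem:open}.) Put
\[
c=c_{1}+\max(d,d'+1).
\]

\begin{lemma}\label{lem:lift}
Let $n\ge c+1$, $e=e_{v_{1}}$ and $\chi_{0}\in1+\ell^{n+t}\mathbb{Z}_{\ell}$. There is $g\in\mathcal{D}_{v_{1}}^{e(n-c)}\cap Q_{n}$ with $\chi(g)=\chi_{0}$.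
\end{lemma}

\begin{proof}
Write $\mathcal{D}=\mathcal{D}_{v_{1}}$. By Lemma~\ref{lem:inertia}(ii) with $k=n+1$ there is $g'\in\mathcal{D}^{e(n+1)}$ with $\chi(g')=\chi_{0}$. By part (i), $a(g')\in\ell^{n-1}\mathbb{Z}_{\ell}^{r}$ (note that $n\geq2$), so $a(g')=b+j$ with $b\in\ell^{n-1}I^{\mathrm{sat}}$ and $j\in J$. Take $g_{0}\in\mathcal{D}$ with $\chi(g_{0})=1+\ell^{t}$, by part (ii) with $k=1$. Any linear form $J\to\mathbb{Z}_{\ell}$, extended by $0$ on $I^{\mathrm{sat}}$, is given by some $s$ killing $I_{v_{1}}$, and \eqref{eq:cocycle} gives $\ell^{t}\,s\cdot j=\ell^{t}f_{s}(g')=(\chi_{0}-1)f_{s}(g_{0})\in\ell^{n+t}\mathbb{Z}_{\ell}$. Hence $j\in\ell^{n}J$. By part (iii), $b\in\ell^{n-1-d'}I_{v_{1}}\subset\mathcal{D}^{e(n-1-d'-c_{1})}\subset\mathcal{D}^{e(n-c)}$. Then $g=(1,-b)g'=(\chi_{0},j)$ lies in $\mathcal{D}^{e(n-c)}$ and in $\Omega_{n+t,n}$, and it lies in $E$ by \eqref{eq:DinE}.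
\end{proof}

\subsection{The uniform congruence}

\begin{lemma}\label{lem:metric}
Let $\delta=\ell^{-(c+t+4)-r(c+4)}$. For $n\ge c+4$, $v\mid\ell$, $g\in\mathcal{D}_{v}^{e_{v}(n-c)}$ and $x\in L_{n+1}^{\times}$ we have $\operatorname{ord}_{v}(gx/x-1)\ge\delta$.
\end{lemma}

\begin{proof}
Let $e=e_{v}$, $M=\mathcal{K}_{v}(\zeta_{\ell^{n+1+t}},\Gamma_{\ell}^{1/\ell^{n+1}})$ and $G=\operatorname{Gal}(M/\mathcal{K}_{v})=\mathcal{D}_{v}/(\mathcal{D}_{v}\cap\Omega_{n+1+t,n+1})$. Then $x\in TM$. We apply Lemma~\ref{lem:tame} with $u=e(n-c)$ and keep only the last part of the integral, on which $G^{w}\subset G^{e(n-c-1)}$: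
\[
\operatorname{ord}_{v}\Bigl(\frac{gx}{x}-1\Bigr)\ge\frac1e\int_{e(n-c-1)}^{e(n-c)}\frac{dw}{|G^{w}|}\ge\frac1{|G^{e(n-c-1)}|}.
\]
The group $G^{e(n-c-1)}$ is the image of $\mathcal{D}_{v}^{e(n-c-1)}$, which lies in $\Omega_{N,N}$ with $N=n-c-3\ge1$ by Lemma~\ref{lem:inertia}(i). So its order is at most $[\Omega_{N,N}:\Omega_{n+1+t,n+1}]=\ell^{(n+1+t-N)+r(n+1-N)}=\delta^{-1}$.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:key}

The congruence of Lemma~\ref{lem:metric} is too weak for Lemma~\ref{lem:product}, and as in Section~\ref{sec:example} we improve it by raising to a power. If $\operatorname{ord}_{v}(z-1)\ge\varepsilon\geq\delta$, the expansion $z^{\ell}-1=\sum_{i=1}^{\ell}\binom{\ell}{i}(z-1)^{i}$ gives $\operatorname{ord}_{v}(z^{\ell}-1)\ge\min(\ell\varepsilon,1+\varepsilon)\ge\varepsilon+\delta$. So there is $\lambda\ge1$ such that $\operatorname{ord}_{v}(z-1)\ge\delta$ implies $\operatorname{ord}_{v}(z^{\ell^{\lambda}}-1)\ge2[K:\mathbb{Q}]$. Put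
\[
c_{0}=\frac{\log2}{2\ell^{\lambda}},\qquad n_{0}=\max(c+4,\lambda).
\]
One place of $L$ carries no weight, so the congruence is needed at all places of $L$ above some $v$; these are conjugate under $\operatorname{Gal}(L/K)$.

\begin{lemma}\label{lem:height}
Let $v\mid\ell$ be a place of $K$, $\sigma\in\operatorname{Gal}(L/K)$ and $x\in L^{\times}$ with $h(x)<c_{0}$. Suppose that
\begin{equation}\label{eq:allplaces}
\operatorname{ord}_{v}\Bigl(\frac{(\tau\sigma\tau^{-1})(\tau x)}{\tau x}-1\Bigr)\ge\delta\qquad\text{for all }\tau\in\operatorname{Gal}(L/K).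
\end{equation}
Then $(\sigma x/x)^{\ell^{\lambda}}=1$.
\end{lemma}

\begin{proof}
Let $F\subset L$ be a finite Galois extension of $K$ containing $x$; it also contains $z=\sigma x/x$. The places of $F$ above $v$ are the absolute values $y\mapsto\ell^{-\operatorname{ord}_{v}(\tau y)}$ with $\tau\in\operatorname{Gal}(L/K)$, and their total weight is $[K_{v}:\mathbb{Q}_{\ell}]/[K:\mathbb{Q}]\ge1/[K:\mathbb{Q}]$. The left side of \eqref{eq:allplaces} is $\operatorname{ord}_{v}(\tau z-1)$, so $|z^{\ell^{\lambda}}-1|_{w}\le\ell^{-2[K:\mathbb{Q}]}$ at all these places. If $z^{\ell^{\lambda}}\ne1$, Lemma~\ref{lem:product} for $x^{\ell^{\lambda}}$ and $(\sigma x)^{\ell^{\lambda}}$ gives $2\ell^{\lambda}h(x)\ge2\log\ell-\log2\ge\log2$, contrary to $h(x)<c_{0}$.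
\end{proof}

Let $n\ge n_{0}$. We use throughout that $L_{n+1}/K$ is Galois and that $Q_{n}$ is normal in $\operatorname{Gal}(L/K)$.

\subsection{One place above $\ell$}
Suppose first that $v=v_{1}$ is the only place of $K$ above $\ell$. This is the case needed for Theorem~\ref{thm:main}. We claim that $Q_{n}\subset\mathcal{D}_{v}^{e(n-c)}$, with $e=e_{v}$. Let $\sigma\in Q_{n}$ and take $g$ as in Lemma~\ref{lem:lift} with $\chi(g)=\chi(\sigma)$. Then $\sigma=(1,b)g$ with $b=a(\sigma)-a(g)\in\ell^{n}\mathbb{Z}_{\ell}^{r}$, and $\ell^{n}\mathbb{Z}_{\ell}^{r}\subset\ell^{n-d}I_{v}\subset\mathcal{D}_{v}^{e(n-d-c_{1})}\subset\mathcal{D}_{v}^{e(n-c)}$ by Lemmas~\ref{lem:open} and~\ref{lem:inertia}(iii). This proves the claim. For $x\in L_{n+1}^{\times}$ and $\tau\in\operatorname{Gal}(L/K)$, Lemma~\ref{lem:metric} applies to $\tau\sigma\tau^{-1}\in Q_{n}$ and $\tau x\in L_{n+1}$ and gives \eqref{eq:allplaces}. Lemma~\ref{lem:height} concludes.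

\subsection{Several places above $\ell$}
Now Lemma~\ref{lem:open} controls only the sum of the $I_{v}$, so an element of $Q_{n}$ need not lie in any $\mathcal{D}_{v}$. We treat the Kummer part first, using each place for its own summand, and then the general element, using $v_{1}$.

\emph{Step 1: the group $A_{n}=\{1\}\times\ell^{n}\mathbb{Z}_{\ell}^{r}$ lies in $E$, and $\sigma y/y\in\mu_{\ell}$ for all $\sigma\in A_{n}$ and all $y\in L_{n+1}^{\times}$ with $h(y)<c_{0}$.}
Let $v\mid\ell$ and $b\in\ell^{n-d}I_{v}$. By Lemma~\ref{lem:inertia}(iii) and \eqref{eq:DinE}, $\ell^{n-d}I_{v}\subset\mathcal{D}_{v}^{e_{v}(n-c)}\subset E$. For $\tau\in\operatorname{Gal}(L/K)$ the conjugate $\tau(1,b)\tau^{-1}$ lies in the normal subgroup $E$ and has coordinates $(1,\chi(\tau)b)$ by \eqref{eq:conj}; so it lies again in $\ell^{n-d}I_{v}$. Lemma~\ref{lem:metric} gives \eqref{eq:allplaces} for $(1,b)$ and $y$ at $v$, and Lemma~\ref{lem:height} shows that $(1,b)$ multiplies $y$ by a root of unity. By Lemma~\ref{lem:open},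 every $a\in\ell^{n}\mathbb{Z}_{\ell}^{r}$ is a sum $\sum_{v}b_{v}$ with $b_{v}\in\ell^{n-d}I_{v}$, so $(1,a)=\prod_{v}(1,b_{v})$ lies in $E$. Elements of $E$ with $\chi=1$ fix $\boldsymbol{\mu}$, so $(1,a)y=zy$, where $z$ is the product of the roots of unity attached to the $b_{v}$, and $(1,\ell a)y=(1,a)^{\ell}y=z^{\ell}y$. As $(1,\ell a)\in Q_{n+1}$ fixes $y$, we get $z^{\ell}=1$.

\emph{Step 2: the general element.} Let $\sigma\in Q_{n}$ and $x\in L_{n+1}^{\times}$ with $h(x)<c_{0}$. Let $\tau\in\operatorname{Gal}(L/K)$, and put $\sigma'=\tau\sigma\tau^{-1}\in Q_{n}$ and $y=\tau x\in L_{n+1}$, so that $h(y)=h(x)$. Take $g\in\mathcal{D}_{v_{1}}^{e_{v_{1}}(n-c)}\cap Q_{n}$ with $\chi(g)=\chi(\sigma')$ as in Lemma~\ref{lem:lift}. Then $g^{-1}\sigma'\in Q_{n}$ has $\chi=1$, so it lies in $A_{n}$, and Step~1 gives $g^{-1}\sigma'y=zy$ with $z\in\mu_{\ell}$. Since $g$ fixes $\mu_{\ell}\subset L_{n}$,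
\[
\frac{\sigma'y}{y}-1=z\Bigl(\frac{gy}{y}-1\Bigr)+(z-1).
\]
The first term has $\operatorname{ord}_{v_{1}}\ge\delta$ by Lemma~\ref{lem:metric}, and $\operatorname{ord}_{v_{1}}(z-1)\ge\frac1{\ell-1}>\delta$. So \eqref{eq:allplaces} holds at $v_{1}$, and Lemma~\ref{lem:height} gives $(\sigma x/x)^{\ell^{\lambda}}=1$.

This proves Proposition~\ref{prop:key}. By Section~\ref{sec:reduction} Theorem~\ref{thm:general} follows, and by Section~\ref{sec:H} so do Corollary~\ref{cor:cases} and Theorem~\ref{thm:main}. \qed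

\begin{thebibliography}{9}

\bibitem{AZ}
Amoroso and Zannier, \emph{A relative Dobrowolski lower bound over abelian extensions}, Ann. Scuola Norm. Sup. Pisa \textbf{29} (2000).

\bibitem{Brumer}
Brumer, Mathematika \textbf{14} (1967).

\bibitem{CDPT}
Andrea Conti, Ilaria Del Corso, Arnaud Plessis, Lea Terracini, \emph{Small points in radical extensions of number fields}, arXiv:2607.29208 (2026).

\bibitem{Serre}
Serre, \emph{Local Fields}.

\end{thebibliography}
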